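\title{The vertical Riesz transform on the Hardy space of $\mathbb R^2\rtimes\mathbb R^+$}

\begin{abstract}
On the group $G=\mathbb R^2\rtimes\mathbb R^+$, with its right Haar measure and the atomic Hardy space $H^1$ built on Calder\'on--Zygmund sets, the three first-order Riesz transforms $\mathcal R_i=X_i\Delta^{-1/2}$ are known to map $H^1$ to $L^1$, and the two horizontal ones, $\mathcal R_1$ and $\mathcal R_2$, to map $H^1$ to itself. We show that the vertical one, $\mathcal R_0$, does not map $H^1$ to itself. The failure is exactly logarithmic: over all $H^{1,\infty}$-atoms $A$ supported in Calder\'on--Zygmund sets with parameter $r\ge 2$, the supremum of $\|\mathcal R_0A\|_{H^1}$ is comparable to $\log(2+r)$.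
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G=\mathbb R^2\rtimes\mathbb R^+$ be the group of pairs $(x,a)$, $x\in\mathbb R^2$, $a>0$, with product
\[
(x,a)\cdot(x',a')=(x+ax',\,aa').
\]
We call $a$ the height of $(x,a)$. The left-invariant metric $a^{-2}(dx_1^2+dx_2^2+da^2)$ makes $G$ the three-dimensional hyperbolic space. We use the right Haar measure
\[
d\rho(x,a)=\frac{dx\,da}{a},
\]
and all $L^p$ spaces refer to $\rho$. The left-invariant vector fields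
\[
X_0=a\,\partial_a,\qquad X_1=a\,\partial_{x_1},\qquad X_2=a\,\partial_{x_2}
\]
span the Lie algebra. The Laplacian $\Delta=-(X_0^2+X_1^2+X_2^2)$ is left-invariant and essentially selfadjoint on $C_c^\infty(G)\subset L^2$. The first-order Riesz transforms are $\mathcal R_i=X_i\Delta^{-1/2}$, $i=0,1,2$.

A \emph{Calder\'on--Zygmund set} (CZ set) with center $(x,a)$, parameter $r>0$ and side $L>0$ is a set
\[
R=\Big[x_1-\frac L2,x_1+\frac L2\Big]\times\Big[x_2-\frac L2,x_2+\frac L2\Big]\times[ae^{-r},ae^{r}],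
\]
where
\begin{equation}\label{eq:CZ}
e^2ar\le L<e^8ar\ \text{ if } r<1,\qquad ae^{2r}\le L<ae^{8r}\ \text{ if } r\ge1 .
\end{equation}
Its measure is $\rho(R)=2rL^2$. For $r<1$ such a set is comparable to a hyperbolic ball of radius comparable to $r$. For $r\ge1$ its logarithmic height is $2r$, and its side is at least $e^r$ times any of its heights.

For $1<p\le\infty$, an \emph{$H^{1,p}$-atom} is a function $A$ supported in a CZ set $R$ with $\int A\,d\rho=0$ and $\|A\|_p\le\rho(R)^{-1+1/p}$. The space $H^{1,p}$ consists of the sums $f=\sum_j\lambda_jA_j$ in $L^1$ of $H^{1,p}$-atoms with $\sum_j|\lambda_j|<\infty$, and $\|f\|_{H^{1,p}}$ is the infimum of $\sum_j|\lambda_j|$ over all such representations. We use the following known facts.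
\begin{itemize}
\item[(K1)] $H^{1,p}=H^{1,\infty}$ with equivalent norms for every $p\in(1,\infty)$. The common space is denoted $H^1$; we take $\|\cdot\|_{H^1}=\|\cdot\|_{H^{1,\infty}}$.
\item[(K2)] $\mathcal R_0,\mathcal R_1,\mathcal R_2$ are bounded from $H^1$ to $L^1$.
\item[(K3)] $\mathcal R_1$ and $\mathcal R_2$ are bounded from $H^1$ to $H^1$.
\end{itemize}

\emph{Is $\mathcal R_0$ also bounded from $H^1$ to $H^1$?} This question was posed by Sj\"ogren and Vallarino \cite{SV}. On $L^2$ the three operators play the same role, since $\sum_i\|\mathcal R_if\|_2^2=\|f\|_2^2$, so one might expect them to behave alike on $H^1$ as well. A first test also speaks in favor of $\mathcal R_0$: functions in $H^1$ have integral zero, and $\int\mathcal R_0A\,d\rho=0$ for every $H^{1,\infty}$-atom $A$ (this comes out of the proof below). The answer is nevertheless negative.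

\subsection{Results}

We put $\|f\|_{H^1}=\infty$ if $f\notin H^1$.

\begin{theorem}\label{thm:lower}
There are absolute constants $C,c>0$ and, for every real $n\ge2$, a function $f_n\in C_c^\infty(G)$ such that $f_n/32$ is an $H^{1,\infty}$-atom supported in a CZ set with parameter $r=n$ (so that $\|f_n\|_{H^1}\le C$), while
\[
\|\mathcal R_0f_n\|_{H^1}\ge c\log(1+n).
\]
In particular $\mathcal R_0$ is not bounded on $H^1$.
\end{theorem}

\begin{corollary}\label{cor}
{\rm (a)} There is $f\in H^1$ with $\mathcal R_0f\notin H^1$.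

{\rm (b)} For $X=c_0X_0+c_1X_1+c_2X_2$, the operator $X\Delta^{-1/2}$ is bounded on $H^1$ if and only if $c_0=0$.
\end{corollary}

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that
\[
\|\mathcal R_0A\|_{H^1}\le C\log(2+r)
\]
for every $H^{1,\infty}$-atom $A$ supported in a CZ set with parameter $r>0$. Hence, for $r\ge2$, the supremum of $\|\mathcal R_0A\|_{H^1}$ over $H^{1,\infty}$-atoms $A$ supported in CZ sets of parameter $r$ is comparable to $\log(2+r)$.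

Consequently, if $A_j$ are $H^{1,\infty}$-atoms supported in CZ sets of parameters $r_j$ and $\sum_j|\lambda_j|\log(2+r_j)<\infty$, then $\mathcal R_0\sum_j\lambda_jA_j\in H^1$. No weight of smaller order can replace $\log(2+r)$ here: if $\omega:(0,\infty)\to(0,\infty)$ satisfies $\omega(r)/\log(2+r)\to0$ as $r\to\infty$, then there are such $\lambda_j,A_j$ with $\sum_j|\lambda_j|(1+\omega(r_j))<\infty$ and $\mathcal R_0\sum_j\lambda_jA_j\notin H^1$.
\end{theorem}

\subsection{The idea: depth and flux}\label{sec:idea}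

Two observations explain both theorems.

\emph{Moving mass in depth is expensive.} Take a CZ set with $r\ge1$, side $L$ and center at height $a_0$, and call $\log(L/a)$ the depth of its points at height $a$. By \eqref{eq:CZ}, $t_0=\log(L/a_0)$ satisfies $2r\le t_0<8r$. The depths in the set fill the interval $[t_0-r,t_0+r]$, whose endpoints have ratio at most $3$. An atom thus moves mass only between depths of bounded ratio, and carrying a unit mass from depth about $1$ to depth $n$ should take about $\log n$ atoms. Section~\ref{sec:cost} makes this precise.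

\emph{The operator $\mathcal R_0$ carries mass vertically.} Write $\mathcal R_0f=X_0V$ with $V=\Delta^{-1/2}f$. Since $d\rho=dx\,da/a$, the $\mathcal R_0f$-mass below a graph $a=a(x)$ is
\begin{equation}\label{eq:fluxidea}
\int_{\{a<a(x)\}}X_0V\,d\rho=\int_{\mathbb R^2}\int_0^{a(x)}\partial_aV\,da\,dx=\int_{\mathbb R^2}V(x,a(x))\,dx ,
\end{equation}
provided that $V\to0$ as $a\to0$ and the integrals converge. So $V$ is the flux of $\mathcal R_0f$-mass through the graph.

For the lower bound we take a suitable atom of parameter $n$, located over the unit square at heights between $e^{-6n}$ and $e^{-4n}$, and measure depth by $\log\frac{1+|x|}a$. We show that $V\ge0$ on all graphs $a=(1+|x|)e^{-u}$, $0<u<n$, and that the flux through each of them is at least a constant. Since the total mass is zero, $\mathcal R_0f$ behaves as if a fixed amount of mass had been transported from depth at most $0$ to depth at least $n$, and the cost of this is comparable to $\log n$.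

For the upper bound we show that, for an atom with $r\ge1$, the mass of $\mathcal R_0A$ at depths up to a multiple of $r$ is bounded, and that the masses at larger depths and in distant regions decay fast enough. Moving all of it up to depth about $1$ costs at most a multiple of $\log(2+r)$. For $r<1$ depth plays no role, and the only issue is to move mass from scale $r$ to scale $1$.

\subsection{Notation}

$C,c$ denote positive absolute constants that may change from line to line. $|x|$ is the Euclidean norm and $|x|_\infty$ the maximum norm on $\mathbb R^2$. We write $z=(x,a)$, $w=(y,b)$, $\alpha=\log a$, $\beta=\log b$, so that $d\rho(w)=dy\,d\beta$. Also $q=|x-y|$, and $d=d(z,w)$ is the hyperbolic distance. For $0<\rho(E)<\infty$ we write $\tilde1_E=\chi_E/\rho(E)$. Sets are described up to null sets.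

\section{The cost of moving mass in depth}\label{sec:cost}

\subsection{Two elementary operations}

Let $E,E'$ be subsets of a CZ set $R'$.

(G1) \emph{If $\rho(E),\rho(E')\ge\kappa\rho(R')$, then $\|\tilde1_E-\tilde1_{E'}\|_{H^1}\le\kappa^{-1}$.} Indeed the difference is supported in $R'$, has integral $0$, and is bounded by $(\kappa\rho(R'))^{-1}$.

(G2) \emph{If $\rho(E)\ge\kappa\rho(R')$ and $h\in L^2$ is supported in $E$, then
\[
\Big\|h-\Big(\int h\,d\rho\Big)\tilde1_E\Big\|_{H^1}\le C_\kappa\,\rho(E)^{1/2}\|h\|_2 .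
\]}
Indeed the function on the left has integral $0$ and $L^2$ norm at most $\|h\|_2\le\rho(E)^{1/2}\|h\|_2\,(\kappa\rho(R'))^{-1/2}$. It is thus $\kappa^{-1/2}\rho(E)^{1/2}\|h\|_2$ times an $H^{1,2}$-atom, and (K1) applies. Note that $\rho(E)^{1/2}\|h\|_2\le\rho(E)\sup_E|h|$.

\subsection{Slices of a column}\label{sec:slices}

Put $t_{-1}=0$ and $t_p=2(3/2)^p$ for $p\ge0$. For a square $Q\subset\mathbb R^2$ (sides parallel to the axes) of side $S$, let
\[
E_p(Q)=Q\times\{Se^{-u}:\ t_p\le u<t_{p+1}\},\qquad p\ge-1 .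
\]
These slices partition the column of points of height at most $S$ over $Q$, and $u=\log(S/a)$ is the depth. We have
\begin{equation}\label{eq:meas}
\rho(E_{-1}(Q))=2S^2,\qquad \rho(E_p(Q))=\tfrac12t_pS^2\ (p\ge0).
\end{equation}
Two consecutive slices with $p\ge0$ form a CZ set. With $t=t_p$, the set $E_p(Q)\cup E_{p+1}(Q)$ is given by $u\in[t,\frac94t)$, so $r'=\frac58t>1$ and the center has depth $\log(S/a_0)=\frac{13}8t$. Condition \eqref{eq:CZ} reads $\frac{10}8t\le\frac{13}8t<5t$. The two slices occupy the fractions $\frac25$ and $\frac35$ of it. Hence, by (G1),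
\begin{equation}\label{eq:chain}
\|\tilde1_{E_{p+1}(Q)}-\tilde1_{E_p(Q)}\|_{H^1}\le C\qquad(p\ge0).
\end{equation}

\subsection{A test function that sees depth}

For $n\ge2$ let
\[
\ell(x,a)=\log\frac{1+|x|}a,\qquad g_n=\min\{\log(1+\ell^+),\,\log(1+n)\},
\]
where $\ell^+=\max(\ell,0)$. The outer logarithm is chosen because CZ sets see depth only up to a bounded factor. The $1+|x|$ replaces a fixed side, so that the estimate holds at all scales and positions.

\begin{lemma}\label{lem:bmo}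
There is $C_0$, independent of $n$, such that for every CZ set $R$ there is a constant $\gamma$ with $\int_R|g_n-\gamma|\,d\rho\le C_0\,\rho(R)$.
\end{lemma}

\begin{proof}
Since $t\mapsto\min(t,\log(1+n))$ is $1$-Lipschitz, it suffices to treat $g=\log(1+\ell^+)$. Note that $\ell^+=\log\frac{\max(1+|x|,a)}a$. Let $R$ have center $(x_0,a_0)$, parameter $r$, side $L$, and let $Q$ be its horizontal square. On $R$ we have $|x-x_0|\le L/\sqrt2\le L$.

\emph{Case $r<1$.} By \eqref{eq:CZ}, $|x-x_0|\le e^8a_0$ on $R$, and $e^{-1}\le a/a_0\le e$. So $1+|x|+a$ and $1+|x_0|+a_0$ have ratio in $[1/C,C]$. Since $\max(1+|x|,a)$ is within a factor $2$ of $1+|x|+a$, we get $|\ell^+(z)-\ell^+(x_0,a_0)|\le C$ on $R$. As $t\mapsto\log(1+t)$ is $1$-Lipschitz on $[0,\infty)$, $g$ differs from $\gamma=g(x_0,a_0)$ by at most $C$ on $R$.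

\emph{Case $r\ge1$.} Put $T=1+|x_0|+L$, $t_0=\log(T/a_0)$ and $\gamma=\log(1+t_0)$. Since $L\ge a_0e^{2r}$, we have $t_0\ge2r$. On $R$, $a\le a_0e^r\le L$ and $|x|\le|x_0|+L$, so $\max(1+|x|,a)\le T$. Moreover $\log(T/a)\in[t_0-r,t_0+r]\subset[\frac12t_0,\frac32t_0]$, hence
\[
|\log(1+\log(T/a))-\gamma|\le\log2 .
\]
Finally
\[
0\le\log(1+\log(T/a))-g\le\log\frac Ta-\ell^+\le\log\frac T{1+|x|},
\]
and it remains to bound the mean of $\log\frac T{1+|x|}$ over $Q$. If $|x_0|\ge2L$, then $|x|\ge\frac12|x_0|$ on $Q$ and $T\le1+\frac32|x_0|$, so $T/(1+|x|)\le3$. If $|x_0|<2L$, then $Q\subset B(0,3L)$ and $T\le1+3L$, so $\frac T{1+|x|}\le\frac{1+3L}{1+|x|}\le\frac{3L}{|x|}$ on $Q$. The mean is then at most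
\[
L^{-2}\int_{B(0,3L)}\log\frac{3L}{|x|}\,dx=9\cdot2\pi\int_0^1s\log\frac1s\,ds=\frac{9\pi}2 .\qedhere
\]
\end{proof}

If $A$ is an $H^{1,\infty}$-atom supported in $R$, then $|\int Ag_n\,d\rho|=|\int A(g_n-\gamma)\,d\rho|\le\|A\|_\infty C_0\rho(R)\le C_0$. Since $g_n$ is bounded and atomic sums converge in $L^1$,
\begin{equation}\label{eq:dual}
\Big|\int Fg_n\,d\rho\Big|\le C_0\|F\|_{H^1}\qquad(F\in H^1).
\end{equation}

\begin{example}\label{ex:dipole}
The simplest dipole already shows the logarithm. Let $Q=[-\frac12,\frac12]^2$ and $p\ge1$. Then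
\[
\frac1{C_0}\log\frac{1+t_p}5\le\|\tilde1_{E_p(Q)}-\tilde1_{E_0(Q)}\|_{H^1}\le Cp ,
\]
and both bounds grow like $\log t_p$. The upper bound is \eqref{eq:chain} used $p$ times. For the lower bound use \eqref{eq:dual} with $n=t_p$. On $E_p(Q)$ we have $\ell\ge t_p$, so $g_n=\log(1+t_p)$. On $E_0(Q)$ we have $\ell<3+\log(1+\frac{\sqrt2}2)<4$, so $g_n\le\log5$.
\end{example}

\section{The kernel of $\Delta^{-1/2}$}\label{sec:kernel}

\subsection{The operator on $L^2$}

The fields $X_i$ are skew-adjoint for $\rho$, so $\sum_i\|X_iu\|_2^2=\langle\Delta u,u\rangle$ for $u\in C_c^\infty$. By essential selfadjointness $C_c^\infty$ is a core for $\Delta$, hence for $\Delta^{1/2}$, and therefore $\sum_i\|X_iu\|_2^2=\|\Delta^{1/2}u\|_2^2$ on the domain of $\Delta^{1/2}$, with distributional derivatives. If $\Delta^{1/2}u=0$, then all $X_iu$ vanish, $u$ is constant, and $u=0$ because $\rho(G)=\infty$. So $\Delta^{1/2}$ has dense range, and $\mathcal R_0(\Delta^{1/2}u)=X_0u$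 extends to a contraction of $L^2$. For bounded compactly supported $f$, in particular for $H^{1,\infty}$-atoms, $\mathcal R_0f$ is understood in this sense.

\subsection{The formula}

Let $\mathcal L$ be the positive Laplace--Beltrami operator,
\[
-\mathcal L=a^2(\partial_{x_1}^2+\partial_{x_2}^2+\partial_a^2)-a\partial_a=X_0^2+X_1^2+X_2^2-2X_0 .
\]
Since $X_0(av)=a(1+X_0)v$ and $(1+X_0)^2-2(1+X_0)=X_0^2-1$, we get $a^{-1}(\mathcal L-1)(av)=\Delta v$. The map $v\mapsto av$ is unitary from $L^2(\rho)$ onto $L^2(a^{-3}dx\,da)$ and preserves $C_c^\infty$. The heat kernel of $\mathcal L$ with respect to $a^{-3}dx\,da$ is $(4\pi t)^{-3/2}\frac d{\sinh d}e^{-t-d^2/4t}$ \cite[\S5.7]{Davies}. Hence $e^{-t\Delta}$ has, with respect to $\rho$, the kernel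
\begin{equation}\label{eq:heat}
\frac1{ab}(4\pi t)^{-3/2}\frac d{\sinh d}\,e^{-d^2/4t}.
\end{equation}
As $\lambda^{-1/2}=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t\lambda}dt$, and
\[
\pi^{-1/2}\int_0^\infty t^{-1/2}(4\pi t)^{-3/2}e^{-d^2/4t}dt=\frac1{8\pi^2}\int_0^\infty t^{-2}e^{-d^2/4t}dt=\frac1{2\pi^2d^2},
\]
the kernel of $\Delta^{-1/2}$ should be
\begin{equation}\label{eq:K}
K(z,w)=\frac1{2\pi^2\,d\,D},\qquad D=ab\sinh d,\qquad\cosh d=\frac P{2ab},\qquad P=a^2+b^2+q^2 .
\end{equation}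
Lemma~\ref{lem:V} below justifies this. From $D^2=a^2b^2(\cosh^2d-1)$,
\begin{equation}\label{eq:D}
4D^2=P^2-4a^2b^2=\big(q^2+(a-b)^2\big)\big(q^2+(a+b)^2\big).
\end{equation}
In particular $2D\le P$ and $2D\ge(a-b)^2$. Also $d\ge|\alpha-\beta|$, because $\cosh d\ge\frac{a^2+b^2}{2ab}=\cosh(\alpha-\beta)$. Applying $\partial_\beta=b\partial_b$ to $\cosh d=\frac{a^2+q^2}{2ab}+\frac b{2a}$ and to \eqref{eq:D} gives
\begin{equation}\label{eq:der}
\partial_\beta d=-\frac{a^2+q^2-b^2}{2D},\qquad\partial_\beta D=\frac{b^2(b^2+q^2-a^2)}{2D},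
\end{equation}
and the same with $(a,\alpha)$ and $(b,\beta)$ interchanged. So $H:=\partial_\alpha K=a\,\partial_aK$ is
\begin{equation}\label{eq:H}
H=\frac1{2\pi^2}\Big[\frac{b^2+q^2-a^2}{2D^2d^2}-\frac{a^2(a^2+q^2-b^2)}{2D^3d}\Big].
\end{equation}

\begin{lemma}\label{lem:V}
Let $f$ be bounded with compact support and $V(z)=\int K(z,w)f(w)\,d\rho(w)$.

{\rm (i)} $V\in L^1_{\rm loc}$ and $\mathcal R_0f=X_0V$ as distributions. For a.e.\ $x$, $V(x,\cdot)$ agrees a.e.\ with a locally absolutely continuous function with $a\,\partial_aV(x,a)=\mathcal R_0f(x,a)$ for a.e.\ $a$.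

{\rm (ii)} $V$ is smooth off $\operatorname{supp}f$, where $\mathcal R_0f(z)=\int H(z,w)f(w)\,d\rho(w)$. If $f\in C_c^\infty(G)$, then $V\in C^\infty(G)$.

{\rm (iii)} For every $x$, $V(x,a)\to0$ as $a\to0$ and as $a\to\infty$.
\end{lemma}

\begin{proof}
(i) Near the diagonal $K=O(d^{-2})$, which is locally integrable in dimension three, and $K$ is continuous off the diagonal. So $\int K(\cdot,w)|f(w)|\,d\rho(w)$ is locally integrable. For $0<\varepsilon<T$ let $\Phi_{\varepsilon,T}(\lambda)=\pi^{-1/2}\int_\varepsilon^Tt^{-1/2}e^{-t\lambda}dt$. As $\varepsilon\to0$ and $T\to\infty$, $\lambda^{1/2}\Phi_{\varepsilon,T}(\lambda)$ increases to $1$ for each $\lambda>0$. Since $0$ is not an eigenvalue of $\Delta$,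
\[
X_0\Phi_{\varepsilon,T}(\Delta)f=\mathcal R_0\big(\Delta^{1/2}\Phi_{\varepsilon,T}(\Delta)f\big)\to\mathcal R_0f\quad\text{in }L^2 .
\]
The kernels of $\Phi_{\varepsilon,T}(\Delta)$ increase to $K$ by \eqref{eq:heat}, so $\Phi_{\varepsilon,T}(\Delta)f\to V$ in $L^1_{\rm loc}$ by dominated convergence. The two limits give $X_0V=\mathcal R_0f$. The last claim is the standard description of an $L^1_{\rm loc}$ function whose distributional $a$-derivative is in $L^1_{\rm loc}$.

(ii) $K$ is smooth off the diagonal, so the first sentence follows by differentiation under the integral. For the second substitute $w\mapsto(\xi,s)=w^{-1}z=((x-y)/b,\,a/b)$. For fixed $z$ one has $\frac{d\xi\,ds}s=b^{-2}d\rho(w)$, so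
\[
V(z)=\int f\Big(x-\frac as\xi,\frac as\Big)U(\xi,s)\,\frac{d\xi\,ds}s,\qquad U=\frac1{2\pi^2s\,d_e\sinh d_e},
\]
with $d_e$ the distance from $(\xi,s)$ to the identity. Here $U\in L^1_{\rm loc}$, and for $z$ in a compact set the integrand lives on a fixed compact set. So one may differentiate in $z$ under the integral.

(iii) Let $b_1\le b\le b_2$ on $\operatorname{supp}f$, with $b_1>0$. If $a\le b_1/2$ or $a\ge2b_2$, then $D\ge\frac12(a-b)^2$ is bounded below, while $d\ge|\log(a/b)|\to\infty$ as $a\to0$ or $a\to\infty$. Hence $K(z,\cdot)\to0$ uniformly on $\operatorname{supp}f$.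
\end{proof}

\section{The lower bound}

\subsection{The mechanism in a model}\label{sec:model}

This subsection is heuristic. Fix $z$ and let $b\to0$. Then $D\to\frac12(a^2+q^2)$, and since $\cosh d=P/2ab\to\infty$, $d-\log\frac{a^2+q^2}{ab}\to0$. So for very small $b$ the kernel $K$ is close to
\[
K^\flat=\frac1{\pi^2(a^2+q^2)\,\log\frac{a^2+q^2}{ab}} .
\]
The height $b$ enters only through a logarithm, and $K^\flat$ increases with $b$. Compute with $K^\flat$ the potential of a unit mass at $(0,e^{-4n})$ minus a unit mass at $(0,e^{-6n})$, $n\ge2$. At $1\le|x|\le e^n$ and $a=|x|e^{-u}$, $0<u<n$, put $m=\log\frac{a^2+|x|^2}a=\log|x|+u+\log(1+e^{-2u})\in[0,2n+1]$. Then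
\[
V^\flat=\frac1{\pi^2(a^2+|x|^2)}\Big[\frac1{m+4n}-\frac1{m+6n}\Big]=\frac1{\pi^2(a^2+|x|^2)}\cdot\frac{2n}{(m+4n)(m+6n)} ,
\]
which is positive and comparable to $\frac1{n|x|^2}$. Since $\int_{1\le|x|\le e^n}|x|^{-2}dx=2\pi n$, the integral of $V^\flat$ over this annulus, that is, the flux in \eqref{eq:fluxidea} through $a=|x|e^{-u}$, is bounded below by a constant, for \emph{every} $u\in(0,n)$. In view of Example~\ref{ex:dipole}, this is what makes $\log n$ appear. We now do the same with $K$ and a smooth atom. The new point is to control the sign of $V$ also where we have no size estimate.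

\subsection{Proof of Theorem \ref{thm:lower}}

\emph{The atom.} Let $n\ge2$, $Q=[-\frac12,\frac12]^2$ and $R_n=Q\times[e^{-6n},e^{-4n}]$. This is a CZ set with center $(0,e^{-5n})$, $r=n$ and $L=1=e^{-5n}e^{5r}$, and $\rho(R_n)=2n$. Fix $\varphi\in C_c^\infty(\operatorname{int}Q)$ with $0\le\varphi\le4$, $\int\varphi=1$, and $\eta\in C_c^\infty((0,1))$ with $0\le\eta\le2$, $\int\eta=1$. Put
\[
f_n(y,b)=\varphi(y)\,[p_+(\beta)-p_-(\beta)],\quad
p_+(\beta)=\tfrac2n\,\eta\big(\tfrac{2(\beta+4.5n)}n\big),\quad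
p_-(\beta)=\tfrac2n\,\eta\big(\tfrac{2(\beta+6n)}n\big).
\]
Then $p_+$ and $p_-$ are probability densities supported in $(-4.5n,-4n)$ and $(-6n,-5.5n)$. So $\int f_n\,d\rho=0$ and $\|f_n\|_\infty\le\frac{16}n=\frac{32}{\rho(R_n)}$, that is, $f_n/32$ is an $H^{1,\infty}$-atom.

Let $V$ be the potential of $f_n$ as in Lemma~\ref{lem:V}, so $V\in C^\infty(G)$, and $F=\mathcal R_0f_n=X_0V$. We may assume $F\in H^1\subset L^1$, since otherwise $\|F\|_{H^1}=\infty$.

\emph{Pairing with $g_n$.} Put $u=\ell(x,a)=\log\frac{1+|x|}a$. For fixed $x$, the function $g_n$ is bounded and locally Lipschitz in $a$, and it vanishes for $a\ge1+|x|$. Moreover $a\,\partial_ag_n=-\frac1{1+u}$ for $0<u<n$, while $a\,\partial_ag_n=0$ for $u<0$ and for $u>n$. Since $Fg_n\in L^1$, for a.e.\ $x$ the function $\partial_aV\,g_n$ is integrable in $a$. We integrate by parts in $a$; the boundary terms vanish because $V(x,a)\to0$ as $a\to0$ and $g_n=0$ for large $a$. Then we substitute $a=(1+|x|)e^{-u}$.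 This gives
\begin{equation}\label{eq:pair}
\int Fg_n\,d\rho=\int_{\mathbb R^2}\int_0^\infty\partial_aV\,g_n\,da\,dx=\int_{\mathbb R^2}\int_0^nV\big(x,(1+|x|)e^{-u}\big)\,\frac{du}{1+u}\,dx .
\end{equation}

\emph{$K$ increases with $b$.} Let $0<u<n$, $a=(1+|x|)e^{-u}$, $y\in Q$, $e^{-6n}\le b\le e^{-4n}$. Then $a\ge e^{-n}$. With $s^2=a^2+q^2$,
\[
\frac{b^2}{s^2}\le\frac{b^2}{a^2}\le e^{-6n}\le e^{-12}<\frac1{100}.
\]
By \eqref{eq:der},
\[
\partial_\beta\log K=\frac{s^2-b^2}{2Dd}-\frac{b^2(b^2+q^2-a^2)}{2D^2}.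
\]
From \eqref{eq:D}, $4D^2=(s^2+b^2)^2-4a^2b^2=(s^2-b^2)^2+4b^2q^2$, so $s^2-b^2\le2D\le s^2+b^2$. The first term is therefore at least $\frac{0.99}{1.01\,d}\ge\frac{0.98}d$. The second is in absolute value at most
\[
\frac{2b^2(s^2+b^2)}{(s^2-b^2)^2}\le\frac{2\cdot1.01}{0.99^2}\,\frac{b^2}{s^2}\le\frac3\Xi,\qquad\Xi=\frac{s^2}{b^2}\ge e^{12}.
\]
To compare it with $1/d$ note that $a\ge b$, so $d\le\log(2\cosh d)=\log\frac{s^2+b^2}{ab}\le\log(1+\Xi)\le1+\log\Xi$. As $(1+\log\Xi)/\Xi$ decreases for $\Xi>1$, we get $d\cdot\frac3\Xi\le39e^{-12}<0.48$. Hence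
\begin{equation}\label{eq:mono}
\partial_\beta K\ge\frac K{2d}>0 .
\end{equation}

\emph{Sign of the flux.} Since $p_\pm$ are probability densities,
\begin{equation}\label{eq:Vdiff}
V(x,a)=\iiint\varphi(y)\,p_+(\beta)\,p_-(\beta')\,\big[K(z;y,e^\beta)-K(z;y,e^{\beta'})\big]\,d\beta\,d\beta'\,dy .
\end{equation}
Here $\beta>\beta'$, and \eqref{eq:mono} holds on all of $[\beta',\beta]\subset[-6n,-4n]$. So $V\ge0$ and the integrand on the right of \eqref{eq:pair} is nonnegative everywhere. This allows us to discard the points with $1+|x|>e^n$.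

\emph{Size of the flux.} Now let also $1+|x|\le e^n$. Then $q\le|x|+\frac{\sqrt2}2\le1+|x|$, and $a,b\le1+|x|$, so $P\le3(1+|x|)^2$ and $D\le\frac P2\le\frac32(1+|x|)^2$. Moreover
\[
d\le\log\frac P{ab}\le\log3+\log(1+|x|)+u-\beta\le2+n+n+6n\le10n .
\]
Thus $K\ge\frac1{30\pi^2n(1+|x|)^2}$, and by \eqref{eq:mono}, $\partial_\beta K\ge\frac K{20n}\ge\frac1{600\pi^2n^2(1+|x|)^2}$. On the supports in \eqref{eq:Vdiff} we have $\beta-\beta'\ge n$, so
\[
V(x,a)\ge\frac1{600\pi^2\,n\,(1+|x|)^2}\qquad(1+|x|\le e^n,\ 0<u<n).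
\]
Since $\int_{1+|x|\le e^n}\frac{dx}{(1+|x|)^2}=2\pi(n-1+e^{-n})\ge\pi n$, \eqref{eq:pair} gives
\[
\int\mathcal R_0f_n\,g_n\,d\rho\ge\frac{\pi n}{600\pi^2n}\int_0^n\frac{du}{1+u}=\frac{\log(1+n)}{600\pi}.
\]
By \eqref{eq:dual}, $\|\mathcal R_0f_n\|_{H^1}\ge\frac{\log(1+n)}{600\pi C_0}$, while $\|f_n\|_{H^1}\le32$. \qed

\begin{remark}
Only the vertical derivative sees $g_n$ in this way. For $i=1,2$ one has $|X_ig_n|\le\frac a{1+|x|}\cdot\frac1{1+u}=\frac{e^{-u}}{1+u}$ for $0<u<n$, and $X_ig_n=0$ for $u<0$ and $u>n$. The weight $\frac1{1+u}$ of \eqref{eq:pair}, whose integral over $(0,n)$ is $\log(1+n)$, is replaced by one that is integrable over $(0,\infty)$, in agreement with (K3).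
\end{remark}

\subsection{Proof of Corollary \ref{cor}}

(a) $H^1$ is a Banach space continuously embedded in $L^1$, and $\mathcal R_0:H^1\to L^1$ is bounded by (K2). If $\mathcal R_0H^1\subset H^1$, then $\mathcal R_0:H^1\to H^1$ has closed graph: when $h_j\to h$ and $\mathcal R_0h_j\to k$ in $H^1$, both $\mathcal R_0h_j\to\mathcal R_0h$ and $\mathcal R_0h_j\to k$ in $L^1$. So $\mathcal R_0$ would be bounded on $H^1$, contrary to Theorem~\ref{thm:lower}.

(b) If $c_0=0$, use (K3). If $c_0\ne0$ and $X\Delta^{-1/2}$ were bounded on $H^1$, then so would be $\mathcal R_0=c_0^{-1}(X\Delta^{-1/2}-c_1\mathcal R_1-c_2\mathcal R_2)$, by (K3). \qed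

\section{Tools for the upper bound}

\subsection{Normalization}\label{sec:norm}

For $z_0=(x_0,a_0)$ the map $f\mapsto a_0^2f(z_0\,\cdot)$ commutes with $\mathcal R_0$, because $X_0$ and $\Delta$ are left-invariant and left translations multiply the $L^2(\rho)$ norm by a constant. It maps atoms to atoms and is an isometry of $H^1$: since $\rho(z_0E)=a_0^2\rho(E)$, a CZ set with data $(x_0,a_0),r,L$ becomes one with data $(0,1),r,L/a_0$, and its measure is divided by $a_0^2$. So from now on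
\begin{equation}\label{eq:R}
R=\{(y,b):\ |y|_\infty\le L/2,\ |\beta|\le r\},\qquad\|A\|_\infty\le\rho(R)^{-1}=(2rL^2)^{-1},\qquad\int A\,d\rho=0 .
\end{equation}
We write $F=\mathcal R_0A=X_0V$, with $V$ as in Lemma~\ref{lem:V}. Then
\begin{equation}\label{eq:L2}
\|F\|_2\le\|A\|_2\le\rho(R)^{-1/2},\qquad\|A\|_1\le1 .
\end{equation}
Let $z\notin R$. In the coordinates $(y,\beta)$ the set $R$ is convex and compact, and $H(z,\cdot)$ is smooth on it. Since $\int A\,d\rho=0$, we may subtract from $H(z,w)$ its value at $w=(0,1)$; moving along the segment from $(0,1)$ to $w$ we get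
\begin{equation}\label{eq:osc}
|F(z)|\le L\sup_{w\in R}|\nabla_yH(z,w)|+r\sup_{w\in R}|\partial_\beta H(z,w)|\qquad(z\notin R),
\end{equation}
because $|y|\le L$ and $|\beta|\le r$ on $R$. The same bound holds for $V$ with $K$ in place of $H$.

\subsection{Kernel bounds}

Call $(z,w)$ \emph{separated} if $|\alpha-\beta|\ge\frac12$ or $q\ge\max(a,b)$. Put
\[
\tau=1+\log\frac P{ab},\qquad\Theta=\frac1{P\tau^2}+\frac{a^2}{P^2\tau}.
\]
Note that $\tau\ge1$. Here $P^{1/2}$ is a Euclidean size, and for separated pairs $\tau$ is comparable to the hyperbolic distance.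

\begin{lemma}\label{lem:kernel}
For separated pairs,
\begin{equation}\label{eq:Hb}
|H|\le C\Theta,\qquad|\nabla_yH|\le CP^{-1/2}\Theta,\qquad|\partial_\beta H|\le C\Big[\frac1{P\tau^3}+\frac{a^2}{P^2\tau^2}+\frac{b^2}P\Theta\Big],
\end{equation}
\begin{equation}\label{eq:Kb}
K\le\frac C{P\tau},\qquad|\nabla_yK|\le\frac C{P^{3/2}\tau},\qquad|\partial_\beta K|\le C\Big[\frac1{P\tau^2}+\frac{b^2}{P^2\tau}\Big].
\end{equation}
\end{lemma}

\begin{proof}
If $|\alpha-\beta|\ge\frac12$, then $\frac P{2ab}\ge\cosh(\alpha-\beta)\ge\cosh\frac12$. If $q\ge m:=\max(a,b)$, then $P\ge2ab+m^2\ge3ab$. In both cases $\cosh d=\frac P{2ab}\ge\cosh\frac12$, so $d\ge\frac12$. By \eqref{eq:D}, $4D^2=P^2(1-\cosh^{-2}d)\ge cP^2$, so $cP\le D\le\frac12P$. Also $e^d\ge\cosh d=\frac P{2ab}$ gives $d\ge\tau-1-\log2$, and together with $d\ge\frac12$ this gives $d\ge c\tau$.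

By \eqref{eq:der}, $|\partial_\beta d|\le\frac P{2D}\le C$ and $|\partial_\beta D|/D\le\frac{b^2P}{2D^2}\le Cb^2/P$. From $\cosh d=\frac P{2ab}$ and \eqref{eq:D}, $|\nabla_yd|=\frac qD\le CP^{-1/2}$ and $\frac{|\nabla_yD|}D=\frac{Pq}{2D^2}\le CP^{-1/2}$.

Now consider \eqref{eq:H}. Its two terms are $O\big(\frac P{P^2\tau^2}\big)$ and $O\big(\frac{a^2P}{P^3\tau}\big)$, which is the bound for $H$. Applying $\nabla_y$ to a numerator replaces a factor of size at most $P$ by one of size $2q\le2P^{1/2}$. Applying it to a power of $D$ or of $d$ yields a factor $O(P^{-1/2})$ (for $d$ even $O(P^{-1/2}/\tau)$). In all cases we gain $P^{-1/2}$. Applying $\partial_\beta$ to a numerator replaces a factor $O(P)$ by one of size $2b^2$, and applying it to a power of $D$ yields a factor $O(b^2/P)$. These terms are $O(\frac{b^2}P\Theta)$. Applying it to a power of $d$ gains $O(1/\tau)$, which gives $\frac1{P\tau^3}+\frac{a^2}{P^2\tau^2}$. For $K=\frac1{2\pi^2dD}$ the same rules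 give \eqref{eq:Kb}.
\end{proof}

Horizontal differentiation gains a power of the Euclidean size, but $\partial_\beta$ gains only $1/\tau$. The terms with this weak gain are the ones that decide the estimate.

\subsection{Decomposing $G$ and collecting masses}\label{sec:pieces}

We cut $G$ into slices. On each we subtract the mass, move the masses of one shell to a common place near its top, and then move the accumulated masses outwards to infinity, shell by shell.

Let $S_0>0$, $S_i=2^iS_0$, and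
\[
\mathcal Q_0=\{\max(|x|_\infty,a)\le S_0\},\qquad\mathcal Q_i=\{S_{i-1}<\max(|x|_\infty,a)\le S_i\}\quad(i\ge1).
\]
The set $\mathcal Q_0$ is the union of the slices $E_p(Q_{0,m})$, $p\ge-1$, over the $4$ squares $Q_{0,m}$ of side $S_0$ making up $[-S_0,S_0]^2$. Put $T_0=E_{-1}(Q_{0,1})$. For $i\ge1$, $\mathcal Q_i$ is the union of
\[
T_i=\{|x|_\infty\le S_i,\ S_{i-1}<a\le S_i\}
\]
and of the slices $E_p(Q_{i,m})$, $p\ge-1$, over the $12$ squares $Q_{i,m}$ of side $S_{i-1}$ making up $\{S_{i-1}<|x|_\infty\le S_i\}$. We call all these sets \emph{pieces}; see Figure~\ref{fig}. Put $N_E=p+2$ if $E=E_p(Q_{i,m})$, and $N_{T_i}=1$.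

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\fill[gray!25] (0,0) rectangle (1,-0.8);
\draw (-4,0.7)--(4,0.7);
\draw (-2,0)--(2,0);
\draw (0,0)--(0,-2.6);
\draw (-2,-0.8)--(2,-0.8);
\draw (-2,-1.3)--(2,-1.3);
\draw (-2,-2.1)--(2,-2.1);
\draw (2,-0.1)--(4,-0.1);
\draw (2,-0.6)--(4,-0.6);
\draw (2,-1.4)--(4,-1.4);
\draw (-4,-0.1)--(-2,-0.1);
\draw (-4,-0.6)--(-2,-0.6);
\draw (-4,-1.4)--(-2,-1.4);
\draw[very thick] (-1,-2.6)--(-1,0)--(1,0)--(1,-2.6);
\draw[very thick] (-2,-2.6)--(-2,0.7)--(2,0.7)--(2,-2.6);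
\draw[very thick] (-4,-2.6)--(-4,1.4)--(4,1.4)--(4,-2.6);
\node at (0,1.05) {$T_2$};
\node at (0,0.35) {$T_1$};
\node at (0.5,-0.4) {$T_0$};
\node at (-0.5,-0.4) {$E_{-1}$};
\node at (1.5,-0.4) {$E_{-1}$};
\node at (1.5,-1.05) {$E_0$};
\node at (1.5,-1.7) {$E_1$};
\node at (3,0.3) {$E_{-1}$};
\node at (3,-0.35) {$E_0$};
\node at (3,-1.0) {$E_1$};
\node at (3,-2.0) {$\vdots$};
\node at (1.5,-2.3) {$\vdots$};
\node[right] at (4,1.4) {$a=S_2$};
\node[right] at (4,0.7) {$a=S_1$};
\node[left] at (-4.1,0) {$a=S_0$};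
\draw[dotted] (-4.1,0)--(-2,0);
\end{tikzpicture}
\caption{The shells $\mathcal Q_0,\mathcal Q_1,\mathcal Q_2$ (bounded by thick lines) and their pieces, drawn with one horizontal variable and a logarithmic, not exact, vertical scale. A shell consists of a slab $T_i$ on top (for $i=0$, $T_0$ is one of the slices, shaded) and of columns cut into slices $E_p$ whose depths grow geometrically. Mass is moved up each column to $T_i$ and then from $T_i$ to $T_{i+1}$.}
\label{fig}
\end{figure}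

\begin{lemma}\label{lem:move}
For every slice $E=E_p(Q_{i,m})$ and every $i\ge0$,
\[
\|\tilde1_E-\tilde1_{T_i}\|_{H^1}\le CN_E,\qquad\|\tilde1_{T_i}-\tilde1_{T_{i+1}}\|_{H^1}\le C .
\]
\end{lemma}

\begin{proof}
For $S>0$ let $U(S)$ be the set with center $(0,S/e)$, $r'=3$ and side $e^7S$. It is a CZ set, since $e^5S\le e^7S<e^{23}S$. It contains all points with $|x|_\infty\le4S$ and $Se^{-4}\le a\le Se^2$. Let $S=S_{i-1}$ if $i\ge1$ and $S=S_0$ if $i=0$. Then $E_{-1}(Q_{i,m})$, $E_0(Q_{i,m})$, $T_i$ and $T_{i+1}$ lie over $\{|x|_\infty\le4S\}$ and at heights in $[Se^{-3},4S]$, so they are contained in $U(S)$. All have measures comparable to $S^2$. By (G1), normalized indicators of any two of them differ by at most $C$ in $H^1$. For $p\ge1$ use \eqref{eq:chain} $p$ times to pass from $E_p(Q_{i,m})$ to $E_0(Q_{i,m})$.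
\end{proof}

For a function $F$ and a piece $E$ put
\[
c_E(F)=\rho(E)^{1/2}\|\chi_EF\|_2\le\rho(E)\sup_E|F| .
\]
Then $\int_E|F|\,d\rho\le c_E(F)$.

\begin{lemma}\label{lem:assemble}
{\rm (a)} If $\sum_{E\subset\mathcal Q_i}c_E(F)N_E<\infty$, then $F\in L^1(\mathcal Q_i)$, and with $\mu_i=\int_{\mathcal Q_i}F\,d\rho$,
\[
\|\chi_{\mathcal Q_i}F-\mu_i\tilde1_{T_i}\|_{H^1}\le C\sum_{E\subset\mathcal Q_i}c_E(F)N_E ,
\]
the sum being over the pieces of $\mathcal Q_i$.

{\rm (b)} If $\sum_i|\mu_i|<\infty$ and $M_i:=\mu_0+\dots+\mu_i\to0$, then $\|\sum_i\mu_i\tilde1_{T_i}\|_{H^1}\le C\sum_i|M_i|$.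
\end{lemma}

\begin{proof}
(a) Each piece $E$ fills at least a fixed fraction of a CZ set, namely $E_p\cup E_{p+1}$ for a slice with $p\ge0$, and the set $U(S)$ of the previous proof otherwise. So (G2) gives $\|\chi_EF-(\int_EF\,d\rho)\tilde1_E\|_{H^1}\le Cc_E(F)$. By Lemma~\ref{lem:move}, replacing $\tilde1_E$ by $\tilde1_{T_i}$ costs at most $C|\int_EF\,d\rho|N_E\le Cc_E(F)N_E$. Sum over $E$.

(b) Summation by parts gives
\[
\sum_{i\le I}\mu_i\tilde1_{T_i}=\sum_{i<I}M_i(\tilde1_{T_i}-\tilde1_{T_{i+1}})+M_I\tilde1_{T_I}.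
\]
As $I\to\infty$, the last term tends to $0$ in $L^1$, and Lemma~\ref{lem:move} bounds the others.
\end{proof}

The accumulated mass is a flux. Let $F=\mathcal R_0A$ as in Section~\ref{sec:norm}. Suppose that $F\in L^1(\mathcal Q_0\cup\dots\cup\mathcal Q_i)$ and that $e^r<S_i$, so that $R$ lies below height $S_i$. Since $\mathcal Q_0\cup\dots\cup\mathcal Q_i=\{|x|_\infty\le S_i,\ a\le S_i\}$, Lemma~\ref{lem:V} gives, as in \eqref{eq:fluxidea},
\begin{equation}\label{eq:flux}
M_i=\int_{\mathcal Q_0\cup\dots\cup\mathcal Q_i}F\,d\rho=\int_{|x|_\infty\le S_i}V(x,S_i)\,dx .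
\end{equation}
Here $V$ near $a=0$ and at $a=S_i$ coincides with the absolutely continuous representative, for a.e.\ $x$, because $V$ is smooth there.

We also record two elementary sums. The $t_p$, $p\ge0$, form a geometric sequence with $p+2\le C\log(2+t_p)$, so for $\lambda\ge1$ and $j=1,2$
\begin{equation}\label{eq:sums}
\sum_{p\ge-1,\ t_p\le\lambda}(p+2)\max(t_p,1)\le C\lambda\log(2+\lambda),\qquad
\sum_{p\ge0,\ t_p>\lambda}\frac{p+2}{t_p^{\,j}}\le C\,\frac{\log(2+\lambda)}{\lambda^{j}} .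
\end{equation}
Indeed, in the first sum $p+2\le C\log(2+\lambda)$ and the remaining sum is at most $1+3\lambda$. In the second, let $p_0$ be the first index; then $p_0+2\le C\log(2+\lambda)$, $t_{p_0}>\lambda$, and $\sum_{\nu\ge0}(p_0+\nu+2)(\frac32)^{-j\nu}\le C(p_0+2)$. Splitting at $t_p=k$ we obtain, for $k\ge2$ and $m=2,3$,
\begin{equation}\label{eq:sum2}
\sum_{p\ge0}\frac{(p+2)t_p}{(k+t_p)^m}\le C\,\frac{\log(2+k)}{k^{m-1}} .
\end{equation}

\subsection{The far region}

The shells $\mathcal Q_i$ with $i\ge1$ can be treated simultaneously for large and small $r$. In the two cases below we choose $S_0$ so that, with $k_i=\log S_i$ and $\theta=\min(1,r)$,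
\begin{equation}\label{eq:S0}
\begin{gathered}
L\le\tfrac14S_0,\qquad e^r\le\frac{S_0}{4e},\qquad r\le\tfrac12k_0,\qquad
\frac L{S_i}+\frac{re^{2r}}{S_i^2}\le C\theta2^{-i}\ (i\ge0),\\
k_0\ge2,\qquad c\,(\max(r,1)+i)\le k_i\le C(\max(r,1)+i)\ (i\ge0).
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:far}
Under \eqref{eq:R} and \eqref{eq:S0}, $F=\mathcal R_0A$ satisfies
\[
\sum_{i\ge1}\ \sum_{E\subset\mathcal Q_i}c_E(F)N_E\le C\theta\log(2+r),
\]
and $m_i=\int_{|x|_\infty\le S_i}V(x,S_i)\,dx$ satisfies $m_i\to0$ and $\sum_{i\ge0}|m_i|\le C\theta$.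
\end{lemma}

\begin{proof}
Let $i\ge1$, $z\in\mathcal Q_i$, $w\in R$ and $k=k_i$. We have $|y|_\infty\le\frac12L\le\frac18S_{i-1}$ and $b\le e^r\le\frac1{4e}S_{i-1}$.

\emph{The pair is separated and $P\ge cS_i^2$.} If $a>S_{i-1}$, then $\alpha-\beta\ge\log(4e)>1$. If $|x|_\infty>S_{i-1}$, then $q\ge\frac78S_{i-1}>b$. Then either $q\ge\max(a,b)$, or $a>q\ge\frac78S_{i-1}\ge\frac72e\,b$ and $\alpha-\beta>1$. In all cases $P\ge\max(a,q)^2\ge cS_i^2$.

\emph{Lower bound for $\tau$.} Write $a=S_{i-1}e^{-u}$ on the slices $E_p(Q_{i,m})$, and put $u=0$ on $T_i$. Then $a^2/P\le Ce^{-2u}$ and $\alpha\le k-u$, while $\beta\le r\le k_0/2\le k/2$. Hence $\log\frac P{ab}\ge(2k-C)-(k-u)-\frac k2=\frac k2+u-C$. As $\tau\ge1$, we get $\tau\ge c(k+u)$. Consequently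
\[
\Theta\le\frac C{S_i^2}\Big(\frac1{(k+u)^2}+\frac{e^{-2u}}{k+u}\Big).
\]

\emph{Size of $F$.} Insert this in \eqref{eq:osc} and \eqref{eq:Hb}. The $y$-term contributes at most $CLP^{-1/2}\Theta\le C\frac L{S_i}\Theta$, and the last part of the $\beta$-term at most $Cr\frac{b^2}P\Theta\le C\frac{re^{2r}}{S_i^2}\Theta$. By \eqref{eq:S0}, together they are at most $C\theta2^{-i}\Theta$. So
\begin{equation}\label{eq:farF}
|F(z)|\le\frac C{S_i^2}\Big[\theta2^{-i}\Big(\frac1{(k+u)^2}+\frac{e^{-2u}}{k+u}\Big)+r\Big(\frac1{(k+u)^3}+\frac{e^{-2u}}{(k+u)^2}\Big)\Big].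
\end{equation}

\emph{Summation.} By \eqref{eq:meas}, $\rho(E_p(Q_{i,m}))\le Ct_pS_i^2$ for $p\ge0$, and there $u\ge t_p$. The sets $E_{-1}(Q_{i,m})$ and $T_i$ have measure at most $CS_i^2$, and there $u\ge0$. Using $c_E(F)\le\rho(E)\sup_E|F|$, \eqref{eq:sum2} and $\sum_{p\ge0}(p+2)t_pe^{-2t_p}\le C$ we get
\[
\sum_{E\subset\mathcal Q_i}c_E(F)N_E\le C\Big[\theta2^{-i}\,\frac{\log(2+k_i)}{k_i}+r\,\frac{\log(2+k_i)}{k_i^2}\Big].
\]
Now sum over $i\ge1$. Since $\frac{\log(2+k)}k\le C$ for $k\ge2$, the first terms add up to at most $C\theta$. With $\bar r=\max(r,1)$ the second terms add up to at most $Cr\sum_i\frac{\log(2+\bar r+i)}{(\bar r+i)^2}\le C\frac r{\bar r}\log(2+\bar r)\le C\theta\log(2+r)$.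

\emph{The fluxes.} Let $i\ge0$, $a=S_i$, $|x|_\infty\le S_i$. Then $\alpha-\beta\ge\log(4e)>1$, so the pairs are separated, $P\ge S_i^2$, and $\tau\ge\alpha-\beta\ge k_i-r\ge\frac12k_i$. By \eqref{eq:Kb} and the analogue of \eqref{eq:osc} for $V$,
\[
|V(x,S_i)|\le C\Big[\frac L{S_i^3k_i}+\frac r{S_i^2k_i^2}+\frac{re^{2r}}{S_i^4k_i}\Big]\le\frac C{S_i^2}\Big[\frac{\theta2^{-i}}{k_i}+\frac r{k_i^2}\Big].
\]
Hence $|m_i|\le C[\theta2^{-i}/k_i+r/k_i^2]\to0$, and $\sum_i|m_i|\le C\theta+Cr\sum_i(\bar r+i)^{-2}\le C\theta$.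
\end{proof}

\section{Atoms with $r\ge1$}\label{sec:large}

Let $r\ge1$, so $e^{2r}\le L<e^{8r}$, and take $S_0=4L$. We check \eqref{eq:S0}, where now $\theta=1$: $L=\frac14S_0$; $e^r\le Le^{-r}\le L/e$; $k_0=\log(4L)\ge2r\ge2$; $\frac L{S_i}=\frac14 2^{-i}$ and $\frac{re^{2r}}{S_i^2}\le re^{-2r}4^{-i}\le2^{-i}$; finally, with
\[
\ell_0:=k_0=\log(4L),\qquad2r\le\ell_0\le10r,
\]
$k_i=\ell_0+i\log2$ is comparable to $r+i$. The bound $\ell_0\le10r$ uses the upper restriction $L<e^{8r}$: the depth of $R$ in the box $\mathcal Q_0$ is comparable to $r$.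

By Lemma~\ref{lem:far} only the pieces $E=E_p(Q_{0,m})$ of $\mathcal Q_0$ remain. There $a=4Le^{-u}$ with $t_p\le u<t_{p+1}$, so $\alpha=\ell_0-u$, and $\rho(E)\le CL^2\max(t_p,1)$. We distinguish slices above, at, and below the heights of $R$. Off the support of $A$ we have $|F(z)|\le\|A\|_\infty\int_R|H(z,w)|\,dy\,d\beta$; no cancellation is needed here. Note that $\|A\|_\infty\cdot2r\le L^{-2}$, and that $q\le7L$ for $z\in\mathcal Q_0$, $w\in R$.

\emph{(i) Above: $t_{p+1}\le\ell_0-\frac32r$.} Then $\alpha\ge\frac32r$, so $\alpha-\beta\ge\frac r2\ge\frac12$ for $w\in R$. The pairs are separated, $P\ge a^2+q^2$ and $\tau\ge\alpha-\beta\ge\frac r2$. Since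
\[
\int_{|y|_\infty\le L/2}\frac{dy}{a^2+q^2}\le\pi\log\Big(1+\frac{49L^2}{a^2}\Big)\le C(1+u),\qquad\int_{\mathbb R^2}\frac{a^2\,dy}{(a^2+q^2)^2}=\pi ,
\]
\eqref{eq:Hb} gives
\[
|F(z)|\le\frac C{L^2}\Big[\frac{1+u}{r^2}+\frac1r\Big]\le\frac C{rL^2},
\]
as $u\le\ell_0\le10r$. Hence $c_E(F)\le C\max(t_p,1)/r$, and by \eqref{eq:sums} these slices contribute
\[
\sum c_E(F)N_E\le\frac Cr\sum_{t_p\le10r}(p+2)\max(t_p,1)\le C\log(2+r).
\]

\emph{(ii) Around $R$: $t_{p+1}>\ell_0-\frac32r$ and $t_p\le10\ell_0$.} Since $\ell_0-\frac32r\ge\frac14\ell_0$, we have $t_{p+1}>\frac14\ell_0$. So there are boundedly many such $p$, all with $p+2\le C\log(2+r)$. Moreover $\rho(E)\le CL^2\ell_0\le CrL^2\le C\rho(R)$, and \eqref{eq:L2} gives $c_E(F)\le\rho(E)^{1/2}\|F\|_2\le C$. The contribution is at most $C\log(2+r)$.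

\emph{(iii) Below: $t_p>10\ell_0$.} Here $\beta-\alpha\ge u-\ell_0-r\ge u-\frac32\ell_0\ge\frac u2\ge1$. The pairs are separated, $P\ge b^2+q^2$, $\tau\ge\beta-\alpha\ge\frac u2$, and $a^2/P\le a^2/b^2\le e^{-u}$. So $\Theta\le\frac CP(u^{-2}+e^{-u})\le\frac C{Pu^2}$. As $b\ge e^{-r}$, $\int_{|y|_\infty\le L/2}\frac{dy}{b^2+q^2}\le C(1+\ell_0+r)\le Cr$. Hence $|F(z)|\le CL^{-2}ru^{-2}$, $c_E(F)\le Cr/t_p$, and by \eqref{eq:sums} the contribution is at most $Cr\sum_{t_p>10\ell_0}\frac{p+2}{t_p}\le C\log(2+r)$.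

Altogether $\sum_Ec_E(F)N_E\le C\log(2+r)$ over all pieces. In particular $F\in L^1$, so \eqref{eq:flux} gives $M_i=m_i$ for all $i$. By Lemma~\ref{lem:far}, $M_i\to0$ (that is, $\int F\,d\rho=0$) and $\sum_i|M_i|\le C$. Lemma~\ref{lem:assemble} yields $\|F\|_{H^1}\le C\log(2+r)$. This proves the atomic estimate of Theorem~\ref{thm:upper} for $r\ge1$. The logarithm comes from masses of order one at depth comparable to $r$, each of which costs $\log(2+r)$ to move up.

\section{Atoms with $r<1$}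

Here $e^2r\le L<e^8r$. If $\frac14\le r<1$, then $R$ lies in the CZ set with center $(0,1)$, parameter $4$ and side $e^8$. (Condition \eqref{eq:CZ} reads $e^8\le e^8<e^{32}$.) Its measure is at most $C\rho(R)$. So $A$ is $C$ times an atom treated in Section~\ref{sec:large}, and $\|\mathcal R_0A\|_{H^1}\le C$. From now on $r<\frac14$, and we show again $\|\mathcal R_0A\|_{H^1}\le C$.

The difficulty is now at small scales: $F$ is spread over about $\log(1/r)$ dyadic scales between $r$ and $1$, and mass that is moved from scale $r$ to scale $1$ pays $\log(1/r)$. What saves us is that only a mass of size $O(r)$ has to be moved.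

\subsection{Dyadic boxes} For $j\ge0$ let $r_j=2^{j+1}r$, $L_j=\frac12e^8r_j$, and let $R^{(j)}$ be the box with center $(0,1)$, parameter $r_j$ and side $L_j$. It is a CZ set as long as $r_j<1$, and $R\subset R^{(0)}$ since $L<e^8r=L_0$. Let $J\ge1$ be such that $r_J\in[\frac12,1)$; then $J\le C\log(1/r)$. Take $S_0=e^9$. Conditions \eqref{eq:S0} hold with $\theta=r$: $L<\frac14e^8$; $e^r<e^{1/4}\le\frac14e^8$; $k_0=9$; $\frac L{S_i}\le r2^{-i}$ and $\frac{re^{2r}}{S_i^2}\le r4^{-i}$; $k_i=9+i\log2$. Moreover $R^{(J)}\subset\mathcal Q_0$.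

Let $\delta(z,w)=(q^2+(\alpha-\beta)^2)^{1/2}$. If $1\le j\le J$, $z\notin R^{(j)}$ and $w\in R$, then
\begin{equation}\label{eq:dist}
\delta(z,w)\ge cr_j .
\end{equation}
Indeed $r\le\frac14r_j$, so either $|\alpha-\beta|\ge r_j-r\ge\frac34r_j$, or $|x-y|_\infty\ge\frac12L_j-\frac12L\ge\frac{e^8r_j}4-\frac{e^8r_j}8$.

\subsection{The kernel at bounded distance}
Let $B=\{|x|_\infty\le e^9,\ -141\le\alpha\le9\}$. It contains $R^{(J)}$ and all slices $E_p(Q_{0,m})$ with $t_p\le100$, since there $u<t_{p+1}\le150$ and $\alpha=9-u$. For distinct $z,w\in B$,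
\begin{equation}\label{eq:local}
|\nabla_yH|+|\partial_\beta H|\le C\,\delta(z,w)^{-4} .
\end{equation}
To see this put $v=d^2$ and $\varsigma=\cosh d-1=\frac{q^2+(a-b)^2}{2ab}$. The function $\varsigma=\cosh\sqrt v-1$ is analytic in $v$ with positive derivative for $v\ge0$. So $v$, and therefore also $\frac d{\sinh d}$, is a smooth function of $\varsigma\ge0$. Hence $v$ and $h=\frac1{2\pi^2ab}\frac d{\sinh d}$ are smooth on $B\times B$, and $K=h/v$. On $B\times B$, $v$ is comparable to $\varsigma$ and $\varsigma$ to $\delta^2$. As $v\ge0$ vanishes on the diagonal, its gradient vanishes there too, so $|\nabla v|\le C\delta$. The second derivatives of $h/v$, among them the components of $\nabla_yH$ and $\partial_\beta H$, are thus bounded by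
\[
C\big(v^{-1}+|\nabla v|v^{-2}+v^{-2}+|\nabla v|^2v^{-3}\big)\le C\delta^{-4} .
\]

\subsection{Inside $R^{(J)}$} On the shell $D_j=R^{(j+1)}\setminus R^{(j)}$, $1\le j<J$, \eqref{eq:osc}, \eqref{eq:dist} and \eqref{eq:local} give $|F|\le Cr\,r_j^{-4}$, because $L\le Cr$. As $\rho(D_j)\le\rho(R^{(j+1)})\le Cr_j^3$, we get $\rho(D_j)\sup_{D_j}|F|\le Cr/r_j\le C2^{-j}$. On $R^{(1)}$ we use \eqref{eq:L2}: $\rho(R^{(1)})\le Cr^3\le C\rho(R)$, where $L\ge e^2r$ enters, so $\rho(R^{(1)})^{1/2}\|F\|_2\le C$. Since $R^{(j)}$ and $D_j$ occupy the fractions $\frac18$ and $\frac78$ of $R^{(j+1)}$, (G1) gives $\|\tilde1_{D_j}-\tilde1_{R^{(1)}}\|_{H^1}\le C(j+1)$ and $\|\tilde1_{R^{(1)}}-\tilde1_{R^{(J)}}\|_{H^1}\le CJ$. Apply (G2) on $R^{(1)}$ and on each $D_j$, and move the masses to $R^{(1)}$. With $\mu=\int_{R^{(J)}}F\,d\rho$,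
\begin{equation}\label{eq:inner}
\|\chi_{R^{(J)}}F-\mu\tilde1_{R^{(1)}}\|_{H^1}\le C+C\sum_{j\ge1}(j+1)2^{-j}\le C .
\end{equation}
Finally $\|\tilde1_{R^{(J)}}-\tilde1_{T_0}\|_{H^1}\le C$. Both sets lie in the CZ set with center $(0,1)$, parameter $12$ and side $e^{30}$ (note $e^{24}\le e^{30}<e^{96}$), and have measures bounded below.

\subsection{Outside $R^{(J)}$} Put $F_1=\chi_{G\setminus R^{(J)}}F$. On $R$ we have $|\beta|\le\frac14$.

On slices $E=E_p(Q_{0,m})$ with $t_p\le100$ (finitely many), \eqref{eq:dist} with $j=J$, \eqref{eq:local} and \eqref{eq:osc} give $|F_1|\le Cr$, so $c_E(F_1)\le Cr$.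

On slices $E=E_p(Q_{0,m})$ with $t_p>100$ we have $\alpha=9-u$ and $\beta-\alpha\ge u-9-\frac14\ge\frac u2$. So the pairs are separated, $P\ge b^2\ge c$, $\tau\ge\frac u2$ and $a^2=e^{18-2u}\le e^{-u}$. By \eqref{eq:Hb}, $|\nabla_yH|+|\partial_\beta H|\le C(u^{-2}+e^{-u})\le Cu^{-2}$, hence $|F_1|\le Cru^{-2}$ and $c_E(F_1)\le Cr/t_p$.

Since $\sum_{p\ge0}(p+2)/t_p<\infty$, we get $\sum_{E\subset\mathcal Q_0}c_E(F_1)N_E\le Cr$. With Lemma~\ref{lem:far} ($\theta=r$, and $F_1=F$ on $\mathcal Q_i$ for $i\ge1$),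
\[
\sum_Ec_E(F_1)N_E\le Cr ,\qquad\text{hence}\qquad\int_{G\setminus R^{(J)}}|F|\,d\rho\le Cr .
\]

\subsection{Conclusion} Since $F\in L^2$ and $\rho(R^{(J)})<\infty$, also $F\in L^1(R^{(J)})$, and so $F\in L^1$. Hence \eqref{eq:flux} holds for all $i$, and by Lemma~\ref{lem:far}, $M_i=m_i\to0$ and $\sum_i|M_i|\le Cr$. In particular $\int F\,d\rho=0$, so
\[
|\mu|=\Big|\int_{G\setminus R^{(J)}}F\,d\rho\Big|\le Cr,\qquad|\mu|J\le Cr\log\frac1r\le C .
\]
With \eqref{eq:inner} we get
\[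
\|\chi_{R^{(J)}}F-\mu\tilde1_{T_0}\|_{H^1}\le C+|\mu|(CJ+C)\le C.
\]
Lemma~\ref{lem:assemble}(a), applied to $F_1$ on $\mathcal Q_0$, gives $\|\chi_{\mathcal Q_0}F_1-(\mu_0-\mu)\tilde1_{T_0}\|_{H^1}\le Cr$ with $\mu_0=\int_{\mathcal Q_0}F\,d\rho$. For $i\ge1$ it bounds $\chi_{\mathcal Q_i}F-\mu_i\tilde1_{T_i}$, and the sum of these bounds is at most $Cr$. By Lemma~\ref{lem:assemble}(b), $\|\sum_{i\ge0}\mu_i\tilde1_{T_i}\|_{H^1}\le Cr$. Adding up, $\|F\|_{H^1}\le C$. This completes the proof of the atomic estimate in Theorem~\ref{thm:upper}. \qed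

\section{The remaining statements of Theorem \ref{thm:upper}}

\emph{Comparability.} For $r\ge2$, Theorem~\ref{thm:lower} with $n=r$ provides the atom $f_r/32$, supported in a CZ set of parameter $r$, with $\|\mathcal R_0(f_r/32)\|_{H^1}\ge c\log(2+r)$. The atomic estimate gives the reverse inequality. In particular, any $\omega$ with $\|\mathcal R_0A\|_{H^1}\le\omega(r)$ for all $H^{1,\infty}$-atoms $A$ with parameter $r$ satisfies $\omega(r)\ge c\log(2+r)$ for $r\ge2$.

\emph{Sufficiency of the logarithmic weight.} Let $\sum_j|\lambda_j|\log(2+r_j)<\infty$. Then $\sum_j|\lambda_j|<\infty$, so $f=\sum_j\lambda_jA_j$ converges in $H^1$, and by (K2) $\mathcal R_0f=\sum_j\lambda_j\mathcal R_0A_j$ in $L^1$. By the atomic estimate the last series converges absolutely in $H^1$. Hence $\mathcal R_0f\in H^1$.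

\emph{Sharpness of the weight.} Let $\omega(r)/\log(2+r)\to0$ as $r\to\infty$. For $j\ge1$ put $n_j=j+1$ and $A_j=f_{n_j}/32$. Suppose that $\mathcal R_0\sum_j\lambda_jA_j\in H^1$ for every sequence in the Banach space of all $(\lambda_j)$ with norm $\sum_j|\lambda_j|(1+\omega(n_j))<\infty$. The linear map $(\lambda_j)\mapsto\mathcal R_0\sum_j\lambda_jA_j$ is continuous into $L^1$ by (K2). So it has closed graph as a map into $H^1$ and is bounded. Testing it on unit vectors, we get a constant $M$ with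
\[
c\log(1+n_j)\le\|\mathcal R_0A_j\|_{H^1}\le M(1+\omega(n_j))\qquad\text{for all }j .
\]
Dividing by $\log(2+n_j)$ and letting $j\to\infty$ gives $c\le0$, a contradiction. \qed

\begin{thebibliography}{9}

\bibitem{Davies}
Davies, \emph{Heat Kernels and Spectral Theory}.

\bibitem{SV}
Peter Sj\"ogren and Maria Vallarino, \emph{Hardy spaces and Riesz transforms on a Lie group of exponential growth}, arXiv:2406.08032 (2024).

\end{thebibliography}
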